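\title{A gap in the $\pi$-weight spectrum of countable Fr\'echet--Urysohn spaces}

\begin{abstract}
The $\pi$-weight spectrum of the countable regular Fr\'echet--Urysohn spaces is the set of uncountable cardinals that occur as the $\pi$-weight of such a space. We show that this set can consistently omit a cardinal lying between two of its elements: there is a model in which $\mathfrak c=\aleph_3$ and the spectrum is $\{\aleph_1,\aleph_3\}$. More generally, for regular uncountable $\theta\le\kappa$ satisfying mild cardinal arithmetic, a ccc poset forces $\mathfrak b=\mathfrak c=\kappa$ and makes the spectrum consist of $\kappa$ and the uncountable cardinals below $\theta$. The poset is a finite support iteration of Laver-type forcings associated with nowhere dense ideals, mixed with posets of size less than $\theta$.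
\end{abstract}

\section{The spectrum and the main theorem}\label{sec:intro}

All spaces in this paper are regular and Hausdorff. A space is \emph{Fr\'echet--Urysohn} if whenever a point lies in the closure of a set, some $\omega$-sequence from that set converges to the point. A \emph{$\pi$-base} is a family of nonempty open sets such that every nonempty open set contains a member of the family, and the \emph{$\pi$-weight} of a space is the least size of a $\pi$-base.

A first countable space is Fr\'echet--Urysohn, and a countable first countable space has a countable base. For countable Fr\'echet--Urysohn spaces the $\pi$-weight measures how far the property can be from first countability, and it does so in a robust way. A space with a dense set of isolated points has countable $\pi$-weight however complicated the neighborhoods of its other points are; uncountable $\pi$-weight means that no countable family of nonempty open sets reaches inside every nonempty open set. The \emph{spectrum} is the set of uncountable cardinals $\lambda$ such that some countable Fr\'echet--Urysohn space has $\pi$-weight exactly $\lambda$. A countable space has at most $\mathfrak c=2^{\aleph_0}$ open sets, so the spectrum is contained in $[\aleph_1,\mathfrak c]$.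

Two cardinal characteristics govern what can be said outright. An infinite set $P\subseteq\omega$ is a \emph{pseudo-intersection} of a family $\mathcal A$ of subsets of $\omega$ if $P\setminus D$ is finite for all $D\in\mathcal A$. The cardinal $\mathfrak p$ is the least size of a family whose finite subfamilies have infinite intersection and which has no pseudo-intersection. The cardinal $\mathfrak b$ is the least size of a family of functions in $\omega^\omega$ that no single function eventually dominates. One has $\aleph_1\le\mathfrak p\le\mathfrak b\le\mathfrak c$. The following facts are known.
\begin{itemize}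
\item[(K1)] For every infinite cardinal $\lambda<\mathfrak p$, every countable dense subset of the product $2^\lambda$ is a countable Fr\'echet--Urysohn space of $\pi$-weight $\lambda$.
\item[(K2)] In ZFC there is a countable Fr\'echet--Urysohn space of $\pi$-weight at least $\mathfrak b$.
\item[(K3)] There are models in which some such space has $\pi$-weight $\mathfrak b=\mathfrak c>\omega_1$, but none has $\pi$-weight strictly between $\omega$ and $\mathfrak c$.
\item[(K4)] In the Cohen model no such space has $\pi$-weight greater than $\aleph_1$.
\item[(K5)] For every infinite cardinal $\kappa$, in the forcing extension by the measure algebra $\mathcal M_\kappa$ the spectrum contains every uncountable cardinal $\le\kappa$.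
\end{itemize}
Only (K1) and (K2) are used in the proofs below. The role of $\mathfrak p$ in (K1) is easy to see: if $x\in\operatorname{cl}(A)\setminus A$, the traces on $A$ of the $\lambda$ many basic neighborhoods of $x$ are infinite and closed under finite intersections, and a pseudo-intersection of them is a sequence in $A$ converging to $x$.

In the simplest cases the spectrum is an interval. Under CH it is $\{\aleph_1\}$ by (K2). If $\mathfrak p=\mathfrak c$ it is all of $[\aleph_1,\mathfrak c]$ by (K1) and (K2). In the models of (K3) it is $\{\mathfrak c\}$, in the Cohen model it is $\{\aleph_1\}$, and (K5) produces long intervals inside it. This suggests the following question, posed in \cite{Dow}.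

\begin{quote}
Is it consistent that there are uncountable cardinals $\lambda_1<\lambda_2<\lambda_3$ such that $\lambda_1$ and $\lambda_3$ belong to the spectrum and $\lambda_2$ does not?
\end{quote}

The examples above might lead one to expect a negative answer, for instance by coarsening a topology of $\pi$-weight $\lambda_3$ to one generated by $\lambda_2$ of its open sets. But coarsening enlarges closures, and the new closure points need not be limits of sequences. On the other side, (K1) and (K2) act at opposite ends: the first fills in the cardinals below $\mathfrak p$, the second gives one cardinal in $[\mathfrak b,\mathfrak c]$, and neither says anything about $[\mathfrak p,\mathfrak b)$. The models of (K3) empty that interval, but they have $\mathfrak p=\aleph_1$ (otherwise (K1) would put $\aleph_1$ in the spectrum), and nothing is left below it. What is needed is a way to destroy the spaces of $\pi$-weight $\aleph_2$ that spares the spaces of $\pi$-weight $\aleph_1$. We show that this can be done. As usual $[\mu]^{<\theta}$ is the set of subsets of $\mu$ of size less than $\theta$, and a subfamily is \emph{cofinal} if every member of $[\mu]^{<\theta}$ is contained in one of its members.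

\begin{theorem}\label{thm:main}
Let $\theta\le\kappa$ be regular uncountable cardinals such that $\kappa^{<\kappa}=\kappa$ and, for every cardinal $\mu$ with $\theta\le\mu<\kappa$, the order $([\mu]^{<\theta},\subseteq)$ has a cofinal subset of size less than $\kappa$. Then there is a ccc poset forcing that $\mathfrak b=\mathfrak c=\kappa$ and that the spectrum is
\[
\{\lambda:\ \lambda\text{ is a cardinal and }\omega_1\le\lambda<\theta\}\cup\{\kappa\}.
\]
\end{theorem}

The cofinality hypothesis costs nothing when $\kappa$ is a finite successor of $\theta$.

\begin{lemma}\label{lem:cof}
If $\theta$ is regular and uncountable and $m<\omega$, then $[\theta^{+m}]^{<\theta}$ has a cofinal subset of size $\theta^{+m}$. Hence the cofinality hypothesis of Theorem~\ref{thm:main} holds whenever $\kappa=\theta^{+n}$ with $n<\omega$.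
\end{lemma}

\begin{proof}
We use induction on $m$. For $m=0$, a subset of $\theta$ of size less than $\theta$ is bounded because $\theta$ is regular, so the set $\theta$ of ordinals is cofinal. Suppose $\mu\ge\theta$ and $[\mu]^{<\theta}$ has a cofinal subset of size $\mu$. A subset of $\mu^+$ of size less than $\theta$ is bounded in $\mu^+$, so $[\mu^+]^{<\theta}=\bigcup_{\mu\le\eta<\mu^+}[\eta]^{<\theta}$. Each $[\eta]^{<\theta}$ has a cofinal subset of size $\mu$, by a bijection of $\eta$ with $\mu$, and the union of these $\mu^+$ families is cofinal and has size $\mu^+$.
\end{proof}

\begin{corollary}\label{cor:main}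
It is consistent with ZFC that $\mathfrak b=\mathfrak c=\aleph_3$ and the spectrum is exactly $\{\aleph_1,\aleph_3\}$. Thus the question has a positive answer, with $\lambda_i=\aleph_i$ for $i=1,2,3$.
\end{corollary}

\begin{proof}
Over a model of GCH take $\theta=\omega_2$ and $\kappa=\omega_3$. Then $\kappa^{<\kappa}=(2^{\omega_2})^{\omega_2}=\omega_3$, and Lemma~\ref{lem:cof} gives the remaining hypothesis of Theorem~\ref{thm:main}.
\end{proof}

A gap needs three uncountable cardinals $\le\mathfrak c$, so $\mathfrak c=\aleph_3$ is the smallest value at which one can occur.

The poset is a finite support iteration of length $\kappa$ with two kinds of iterands. Posets of size less than $\theta$ add pseudo-intersections and make $\mathfrak p\ge\theta$. Laver--Prikry type posets $\mathbb L(F)$, where $F$ is the filter dual to a nowhere dense ideal, add to each candidate space a dense set that will never contain a sequence converging to a suitable point; they also make $\mathfrak b=\kappa$. Iterating such forcings is a technique of Hru\v{s}\'ak and Ramos-Garc\'ia from their work on Malykhin's problem; no result from that work is used here. Section~\ref{sec:laver} shows the mechanism for a single step and a simple kind of name,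 and lists what has to be added to it; Sections~\ref{sec:names}--\ref{sec:tame} supply these additions, and Sections~\ref{sec:iteration} and~\ref{sec:gap} contain the proof of Theorem~\ref{thm:main}.

\section{Filters, nowhere dense sets, and iterations}\label{sec:prelim}

Throughout, $\theta$ is a regular uncountable cardinal. A natural number $m$ is identified with $\{0,\dots,m-1\}$, and $[\omega]^\omega$ is the set of infinite subsets of $\omega$. We say that $H$ \emph{hits} $Z$ if $H\cap Z$ is infinite. An infinite set $S$ of points \emph{converges} to $x$ if $S\setminus U$ is finite for every neighborhood $U$ of $x$. If $x\in\operatorname{cl}(A)\setminus A$ in a Fr\'echet--Urysohn space, then some infinite $S\subseteq A$ converges to $x$: take the range of a sequence from $A$ converging to $x$, which is infinite because a sequence with finite range in $A$ repeats some point other than $x$ infinitely often.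

\subsection*{Filters}
Filters on $\omega$ are proper and contain all cofinite sets; $\mathrm{Fin}^*$ is the filter of cofinite sets. For a filter $F$, a set $Y\subseteq\omega$ is \emph{positive}, written $Y\in F^+$, if it meets every member of $F$, and \emph{small} otherwise. A set $Y$ is small if and only if $\omega\setminus Y\in F$, so the small sets form an ideal containing all finite sets. In particular, removing finitely many small sets from a positive set leaves a positive set, and if $Y\in F^+$ and $Z\in F$, then $Y\cap Z$ is positive and hence infinite.

\subsection*{The nowhere dense ideal of a $\pi$-base}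
The space to be destroyed lives in the final model of an iteration. An intermediate model will contain a $\pi$-base of it but not its topology, so we define nowhere density from a $\pi$-base alone. For a nonempty family $\mathcal B$ of nonempty subsets of $\omega$ let
\[
\operatorname{nwd}(\mathcal B)=\{N\subseteq\omega:\ \forall B\in\mathcal B\ \ \exists B'\in\mathcal B\ \ B'\subseteq B\setminus N\}.
\]
Call $B\in\mathcal B$ a \emph{witness} for $Y\subseteq\omega$ if every $B'\in\mathcal B$ with $B'\subseteq B$ meets $Y$. Negating the definition, $Y\notin\operatorname{nwd}(\mathcal B)$ if and only if $Y$ has a witness.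

\begin{lemma}\label{lem:nwd}
\begin{itemize}
\item[(a)] $\operatorname{nwd}(\mathcal B)$ is an ideal that contains no member of $\mathcal B$, and in particular does not contain $\omega$.
\item[(b)] The statement $N\in\operatorname{nwd}(\mathcal B)$ is absolute between transitive models containing $N$ and $\mathcal B$.
\item[(c)] If $\mathcal B$ is a $\pi$-base of a topology $\tau$ on $\omega$, then $\operatorname{nwd}(\mathcal B)$ is the ideal of $\tau$-nowhere dense sets. It contains all finite sets if $\tau$ has no isolated points.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Closure under subsets is part of the form of the definition. If $N,N'\in\operatorname{nwd}(\mathcal B)$ and $B\in\mathcal B$, choose $B'\subseteq B\setminus N$ and then $B''\subseteq B'\setminus N'$ in $\mathcal B$; then $B''\subseteq B\setminus(N\cup N')$. Each $B\in\mathcal B$ is a witness for itself, since members of $\mathcal B$ are nonempty.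

(b) The quantifiers range over $\mathcal B$.

(c) A set $N$ is nowhere dense if and only if every nonempty open set contains a nonempty open set disjoint from $N$. Since members of $\mathcal B$ are nonempty and open and every nonempty open set contains one, both open sets in this condition may be taken from $\mathcal B$. If $y$ is not isolated, then $O\setminus\{y\}$ is open and nonempty for every nonempty open $O$, so $\{y\}$ is nowhere dense.
\end{proof}

If $\operatorname{nwd}(\mathcal B)$ contains all finite sets, $\operatorname{nwd}^*(\mathcal B)$ denotes the dual filter $\{\omega\setminus N:N\in\operatorname{nwd}(\mathcal B)\}$. Its small sets are the members of $\operatorname{nwd}(\mathcal B)$, and its positive sets are the sets that have a witness.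

\subsection*{Local $\pi$-bases}
A \emph{local $\pi$-base} at a point $x$ is a family of nonempty open sets, not required to contain $x$, such that every neighborhood of $x$ contains one of them. Its least size is $\pi\chi(x)$. The next lemma is the only place where large $\pi\chi(x)$ and regularity of the space are exploited: fewer than $\pi\chi(x)$ somewhere dense sets all remain somewhere dense after a suitable neighborhood of $x$ is removed.

\begin{lemma}\label{lem:dodge}
Let $\mathcal B$ be a $\pi$-base of a space $(\omega,\tau)$ and let $x\in\omega$.
\begin{itemize}
\item[(a)] If $\mathcal B_0\subseteq\mathcal B$ and $|\mathcal B_0|<\pi\chi(x)$, there is $U\in\tau$ with $x\in U$ and $B\not\subseteq\operatorname{cl}U$ for all $B\in\mathcal B_0$.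
\item[(b)] If $B\in\mathcal B$ is a witness for $Y$ and $B\not\subseteq\operatorname{cl}U$, then $Y\setminus U\notin\operatorname{nwd}(\mathcal B)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\mathcal B_0$ is not a local $\pi$-base at $x$, some neighborhood $O$ of $x$ contains no member of $\mathcal B_0$. By regularity there is an open $U$ with $x\in U$ and $\operatorname{cl}U\subseteq O$.

(b) The set $B\setminus\operatorname{cl}U$ is open and nonempty, so it contains some $B_1\in\mathcal B$. Every $B'\in\mathcal B$ with $B'\subseteq B_1$ meets $Y$ and is disjoint from $U$, so it meets $Y\setminus U$. Thus $B_1$ is a witness for $Y\setminus U$.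
\end{proof}

The closure in (b) cannot be dropped, and this is why (a) needs regularity: if $y\in B$ is not isolated and $U=\omega\setminus\{y\}$, then $B\not\subseteq U$ while $Y\setminus U$ is nowhere dense.

\subsection*{Forcing}
We use the following textbook facts. A poset is \emph{$\sigma$-centered} if it is a countable union of sets in which any finitely many conditions have a common extension; such a poset is ccc. ``FS'' abbreviates ``finite support'', and for an iteration $\langle P_\beta,\dot Q_\beta:\beta<\delta\rangle$ and a generic $G\subseteq P_\delta$ we let $G_\beta\subseteq P_\beta$ be the induced generic.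
\begin{itemize}
\item[(F1)] An FS iteration of posets forced to be ccc is ccc, and ccc posets preserve cardinals and cofinalities.
\item[(F2)] If $P$ is ccc and $D\subseteq P$ is dense, every name for a subset of $\omega$ is forced equal to a \emph{nice name}, given by a sequence of $\omega$ countable antichains in $D$. So there are at most $|D|^\omega$ nice names. If $P_\delta$ is a ccc FS iteration and $\omega\le\mu<\operatorname{cf}(\delta)$, then $\mu$ many nice $P_\delta$-names involve at most $|\mu|$ conditions with finite supports, so they are $P_\alpha$-names for a single $\alpha<\delta$.
\item[(F3)] If $P$ is ccc, every set of ordinals of size $\mu<\theta$ in the extension is covered by a ground model set of size less than $\theta$: given a name for an enumeration of length $\mu$, each term has countably many possible values, and $\mu\cdot\omega<\theta$.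
\item[(F4)] For $\alpha<\delta$, the quotient $P_\delta/G_\alpha$ of an FS iteration is, in $V[G_\alpha]$, equivalent to the FS iteration of the remaining iterands $\dot Q_\gamma$, $\alpha\le\gamma<\delta$.
\item[(F5)] (Mixing.) If $p$ forces that $\dot Z$ has some property and $\dot W$ is forced to have it by every condition, there is a name that $p$ forces to equal $\dot Z$ and that every condition forces to have the property.
\end{itemize}
A ``name for an infinite set'' is a name that every condition forces to be infinite.

\section{Laver forcing with a filter, and one step of the argument}\label{sec:laver}

\begin{definition}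
Let $F$ be a filter. A condition of $\mathbb L(F)$ is a tree $T\subseteq\omega^{<\omega}$ with a node $s\in T$, the \emph{stem}, such that every node of $T$ is comparable with $s$ and
\[
\operatorname{succ}_T(t)=\{k:t^\frown k\in T\}\in F\qquad\text{for every }t\in T\text{ with }t\supseteq s.
\]
The order is inclusion. If $G$ is generic, $h=\bigcup\{\operatorname{stem}(T):T\in G\}$ is the \emph{generic branch} and $A=\operatorname{ran}(h)$ is the \emph{generic set}.
\end{definition}

Members of $F$ are infinite, so the stem is the first node with more than one successor, and $T'\le T$ implies $\operatorname{stem}(T)\subseteq\operatorname{stem}(T')\in T$. It follows that $h$ is a branch of every $T\in G$. There are two basic ways to extend a condition $T$ with stem $s$. For $t\in T$ with $t\supseteq s$, the tree $T[t]$ of nodes of $T$ comparable with $t$ is a condition with stem $t$; this \emph{lengthens the stem}. Given sets $Z_t\in F$, one can also \emph{thin} $T$: define $T'$ recursively, keeping $s$ and letting the successors of a node $t\supseteq s$ of $T'$ be the $t^\frown k$ with $k\in\operatorname{succ}_T(t)\cap Z_t$. Then $T'\le T$ has stem $s$ and forces $h(n)\in Z_{h\restriction n}$ for all $n\ge|s|$.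

\begin{lemma}\label{lem:laver}
\begin{itemize}
\item[(a)] Finitely many conditions with the same stem $s$ have a common extension with stem $s$. So $\mathbb L(F)$ is $\sigma$-centered, and it has size at most $\mathfrak c$.
\item[(b)] $h\in\omega^\omega$ eventually dominates every ground model function in $\omega^\omega$.
\item[(c)] $A\cap N$ is finite for every small set $N$ and $A\cap Y$ is infinite for every positive set $Y$ of the ground model.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The intersection of the trees is such an extension. There are countably many stems, and conditions are subsets of a countable set.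

(b) Stems can be lengthened, so $h$ is total. Given $f$, thin any condition with $Z_t=\{k:k>f(|t|)\}$.

(c) For $N$, thin with $Z_t=\omega\setminus N$. For $Y$, given $T$ with stem $s$ and $m<\omega$, pick $k\ge m$ in the infinite set $Y\cap\operatorname{succ}_T(s)$; then $T[s^\frown k]$ forces $k\in A\cap Y$.
\end{proof}

\subsection*{The model case}
Let $(\omega,\tau)$ be a space without isolated points in the ground model, $\mathcal B=\tau\setminus\{\emptyset\}$, $F=\operatorname{nwd}^*(\mathcal B)$, and fix a point $x$. By Lemma~\ref{lem:laver}(c) the generic set $A$ hits every nonempty $U\in\tau$, so it is dense in the topology generated by $\tau$, and it is almost disjoint from every old nowhere dense set. An old set $S$ converging to $x$ is nowhere dense: its closure is contained in $S\cup\{x\}$, and a nonempty open subset of $S\cup\{x\}$ would contain a point $y\ne x$, which has a neighborhood meeting $S$ in a finite set, so that $y$ would be isolated. Hence $A$ contains no old sequence converging to $x$. The question is whether it contains a new one.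

The most natural new subsets of $A$ arise as follows. Fix in the ground model a positive set $Y_t$ for each $t\in\omega^{<\omega}$, and select those values of $h$ that land in the prescribed set:
\[
Z=\{h(n):\ n<\omega,\ h(n)\in Y_{h\restriction n}\}.
\]
If $U\subseteq\omega$ is a ground model set with $Y_t\setminus U\in F^+$ for all $t$, then $Z\setminus U$ is infinite. Indeed, given $T$ with stem $s$ and $m<\omega$, choose $k\ge m$ in $(Y_s\setminus U)\cap\operatorname{succ}_T(s)$; the condition $T[s^\frown k]$ forces $h(|s|)=k\in Y_s$, so $k\in Z\setminus U$. With $U=\emptyset$ this shows that $Z$ is infinite.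

\begin{example}\label{ex:Q}
Identify $\omega$ with $\mathbb Q$, let $x=0$, and let $Y_t=\mathbb Q\cap(-2^{-|t|},2^{-|t|})$. Then $Z$ is infinite and $Z\setminus(-2^{-n},2^{-n})\subseteq\{h(0),\dots,h(n-1)\}$, so $Z$ converges to $0$. At a point of countable character the forcing adds the sequence that we want to avoid.
\end{example}

\begin{example}\label{ex:unc}
Suppose $\pi\chi(x)>\omega$. Choose a witness $B_t$ for each $Y_t$. There are countably many of them, so Lemma~\ref{lem:dodge} gives a neighborhood $U\in\tau$ of $x$ with $Y_t\setminus U\in F^+$ for all $t$. Then $Z\setminus U$ is infinite, and $Z$ does not converge to $x$ in any topology in which $U$ is a neighborhood of $x$.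
\end{example}

Example~\ref{ex:unc} is the proof in miniature: a new subset of $A$ is controlled by few old positive sets, and a point of large $\pi$-character has a neighborhood that swallows none of them. Four things separate it from Theorem~\ref{thm:main}.
\begin{enumerate}
\item An arbitrary name for a subset of $A$ need not have the form above. Proposition~\ref{prop:control} shows that it is nevertheless controlled by countably many positive sets.
\item A convergent subsequence of $A$ may be added by later stages of the iteration. We need a property of posets that pulls a later set back to few earlier sets and is preserved by FS iterations. The small posets that raise $\mathfrak p$ are designed to add convergent sequences, so ``few'' must be allowed to mean ``fewer than $\theta$''. This is $\theta$-goodness (Section~\ref{sec:good}).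
\item The posets $\mathbb L(F)$ are not always $\theta$-good. They are when $F$ is $\theta$-tame, and the Fr\'echet--Urysohn property of the space makes its filter tame (Section~\ref{sec:tame}).
\item The density argument needs $U$ in the ground model, but the topology to be destroyed lies in no intermediate model. The neighborhoods $U$ must be chosen before $A$ is added, and there must be fewer than $\kappa$ of them. The cofinality hypothesis permits this (Section~\ref{sec:gap}).
\end{enumerate}

\section{Names for infinite subsets of $\omega$}\label{sec:names}

Fix a filter $F$. For an ultrafilter one expects to decide a statement by thinning alone; for a general filter, a stem may leave both a statement and its negation possible. The substitute for deciding is the following one-sided notion.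

\begin{definition}
A node $s\in\omega^{<\omega}$ \emph{favors} a statement $\varphi$ of the forcing language of $\mathbb L(F)$ if no condition with stem $s$ forces $\neg\varphi$; equivalently, if every condition with stem $s$ has an extension forcing $\varphi$.
\end{definition}

\begin{lemma}\label{lem:favor}
\begin{itemize}
\item[(a)] If $T\Vdash\varphi$, then $\operatorname{stem}(T)$ favors $\varphi$.
\item[(b)] If $\{k:t^\frown k\text{ favors }\varphi\}\in F^+$, then $t$ favors $\varphi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All conditions with the same stem as $T$ are compatible with $T$.

(b) Let $T$ have stem $t$. Choose $k\in\operatorname{succ}_T(t)$ such that $t^\frown k$ favors $\varphi$. Then $T[t^\frown k]\le T$ has stem $t^\frown k$, so it has an extension forcing $\varphi$.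
\end{proof}

Let $\dot Z$ be an $\mathbb L(F)$-name for an infinite subset of $\omega$, and put
\[
\Phi(s)=\{j<\omega:\ s\text{ favors }j\in\dot Z\}.
\]
If $\Phi(s)$ is infinite, it is a ground model approximation to $\dot Z$ that serves all conditions with stem $s$ at once. If $\Phi(s)\subseteq m$, elements of $\dot Z$ above $m$ become favored only at longer nodes, and the useful nodes are those just before this happens on a positive set of successors.

\begin{definition}
A pair $(t,m)\in\omega^{<\omega}\times\omega$ is \emph{critical} for $\dot Z$ if $\Phi(t)\subseteq m$ and
\[
Y_{t,m}=\{k:\ \Phi(t^\frown k)\not\subseteq m\}\in F^+ .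
\]
\end{definition}

\begin{lemma}\label{lem:critical}
If $T$ has stem $s$ and $\Phi(s)\subseteq m$, there is $t\in T$ with $t\supseteq s$ such that $(t,m)$ is critical.
\end{lemma}

\begin{proof}
Suppose not. Then for every $t\in T$ with $t\supseteq s$ and $\Phi(t)\subseteq m$ the set $Y_{t,m}$ is small, so $Z_t=\{k:\Phi(t^\frown k)\subseteq m\}$ belongs to $F$. Thin $T$ with these sets, starting from $s$. By induction on length, every node $t\supseteq s$ of the resulting condition $T'$ satisfies $\Phi(t)\subseteq m$, so $Z_t\in F$ at each node where it is needed. Since $\dot Z$ is forced to be infinite, some $T''\le T'$ forces $j\in\dot Z$ for some $j\ge m$. The stem $t$ of $T''$ is a node of $T'$ extending $s$, and $j\in\Phi(t)$ by Lemma~\ref{lem:favor}(a), a contradiction.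
\end{proof}

When $\dot Z$ names a subset of the generic set, the element that becomes favored at $t^\frown k$ can essentially only be $k$ itself. This recovers the sets $Y_t$ of the model case.

\begin{proposition}\label{prop:control}
Let $\dot Z$ be an $\mathbb L(F)$-name for an infinite subset of the generic set $A$. There is a countable $\mathcal Y\subseteq F^+$ such that for every ground model set $U\subseteq\omega$: if $Y\setminus U\in F^+$ for all $Y\in\mathcal Y$, then $\Vdash$ ``$\dot Z\setminus U$ is infinite''.
\end{proposition}

\begin{proof}
First, $\Phi(s)\subseteq\operatorname{ran}(s)$ for every $s$. Indeed, if $j\notin\operatorname{ran}(s)$, the condition with stem $s$ and all successor sets equal to $\omega\setminus\{j\}$ forces $j\notin A$, hence $j\notin\dot Z$. In particular every $\Phi(s)$ is finite.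

Let $Y_t=\{k:k\in\Phi(t^\frown k)\}$. We claim that $Y_t\in F^+$ whenever $(t,m)$ is critical for some $m$. For each $j\in\operatorname{ran}(t)$ with $j\ge m$ we have $j\notin\Phi(t)$, so $\{k:j\in\Phi(t^\frown k)\}$ is small by Lemma~\ref{lem:favor}(b). Removing these finitely many small sets from $Y_{t,m}$ leaves a positive set. For $k$ in this set, $\Phi(t^\frown k)$ has an element $j\ge m$, which lies in $\operatorname{ran}(t)\cup\{k\}$ and not in $\operatorname{ran}(t)$; so $j=k$ and $k\in Y_t$. This proves the claim. Let $\mathcal Y$ be the family of those $Y_t$ that are positive.

Let $U$ be as in the statement and suppose that some $T$, with stem $s$, forces $\dot Z\setminus U\subseteq m$. Increasing $m$, we may assume $\Phi(s)\subseteq m$. By Lemma~\ref{lem:critical} there is $t\in T$, $t\supseteq s$, with $(t,m)$ critical. Then $Y_t\in\mathcal Y$, so $Y_t\setminus U$ is positive and we can pick $k\ge m$ in $(Y_t\setminus U)\cap\operatorname{succ}_T(t)$. Since $t^\frown k$ favors $k\in\dot Z$, some extension of $T[t^\frown k]$ forces $k\in\dot Z\setminus U$ with $k\ge m$, a contradiction.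
\end{proof}

Together with Lemma~\ref{lem:dodge}, as in Example~\ref{ex:unc}, this completes the model case: if $\pi\chi(x)>\omega$, then in the extension by $\mathbb L(F)$ the dense set $A$ has no infinite subset converging to $x$.

\section{Good posets}\label{sec:good}

To show that a set $S\subseteq A$ added later does not converge to $x$, we must show that the complement of some neighborhood $U$ hits $S$. The complement of $U$ is an earlier set, so we want a short list of earlier sets such that hitting all of them guarantees hitting $S$.

\begin{definition}
A poset $P$ is \emph{$\theta$-good} if for every $P$-name $\dot Z$ for an infinite subset of $\omega$ there is $\mathcal Z\subseteq[\omega]^\omega$ with $|\mathcal Z|<\theta$ such that every ground model set $H\subseteq\omega$ that hits all members of $\mathcal Z$ is forced to hit $\dot Z$. We say that $\mathcal Z$ \emph{captures} $\dot Z$.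
\end{definition}

Goodness depends only on the forcing equivalence class of $P$, and a family of infinite sets containing a capturing family is again capturing.

\begin{lemma}\label{lem:small}
Every poset $Q$ with $|Q|<\theta$ is $\theta$-good.
\end{lemma}

\begin{proof}
For $q\in Q$ let $Z_q=\{j:\exists r\le q\ (r\Vdash j\in\dot Z)\}$. It is infinite because $q\Vdash\dot Z\subseteq Z_q$. Suppose $H$ hits every $Z_q$ but some $q$ forces $H\cap\dot Z\subseteq m$. Pick $j\ge m$ in $H\cap Z_q$ and $r\le q$ forcing $j\in\dot Z$; then $r$ forces $j\in H\cap\dot Z$, a contradiction. So $\{Z_q:q\in Q\}$ captures $\dot Z$.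
\end{proof}

Not every $\sigma$-centered poset is good.

\begin{example}\label{ex:ultra}
If $F$ is an ultrafilter, then $\mathbb L(F)$ is not $\omega_1$-good. Let $\mathcal Z\subseteq[\omega]^\omega$ be countable. List its members with each repeated infinitely often, and recursively pick two new points from each listed set, putting one into a set $H$ and leaving the other out. Both $H$ and $\omega\setminus H$ hit all members of $\mathcal Z$. One of them is not in $F$, hence is small, and by Lemma~\ref{lem:laver}(c) it does not hit $A$. So no countable family captures the name of $A$.
\end{example}

\begin{proposition}\label{prop:iter}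
If $\langle P_\beta,\dot Q_\beta:\beta<\delta\rangle$ is an FS iteration of posets forced to be ccc and $\theta$-good, then $P_\delta$ is $\theta$-good.
\end{proposition}

\begin{proof}
We use induction on $\delta$; the case $\delta=0$ is trivial. All $P_\beta$ are ccc by (F1). Let $\dot Z$ be a $P_\delta$-name for an infinite subset of $\omega$.

\emph{Successor step.} Write $P_\delta=P*\dot Q$. In $V^P$, $\dot Z$ is a $Q$-name for an infinite set and is captured by a nonempty family $\mathcal Z'$ of size less than $\theta$. The size of $\mathcal Z'$ is decided on a countable maximal antichain, so, as $\operatorname{cf}(\theta)>\omega$, it is forced to be at most some $\mu<\theta$. Hence there are $P$-names $\dot Z_i$, $i<\mu$, for infinite sets that are forced to enumerate $\mathcal Z'$, possibly with repetitions. Let $\mathcal Z_i$ capture $\dot Z_i$ for $P$ and let $\mathcal Z=\bigcup_{i<\mu}\mathcal Z_i$. Then $|\mathcal Z|<\theta$ because $\theta$ is regular. If $H\in V$ hits all members of $\mathcal Z$, then $P$ forces that $H$ hits all members of $\mathcal Z'$, hence that $\dot Q$ forces $H$ to hit $\dot Z$.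

\emph{Limit step, $\operatorname{cf}(\delta)>\omega$.} By (F2) we may take $\dot Z$ to be a $P_\beta$-name for some $\beta<\delta$, and a family capturing it for $P_\beta$ captures it for $P_\delta$.

\emph{Limit step, $\operatorname{cf}(\delta)=\omega$.} Here $\dot Z$ may be new at stage $\delta$, and we approximate it from above, as in Lemma~\ref{lem:small}, in each intermediate model. Let $\delta_n$ increase to $\delta$, and let $\dot Z^n$ be a $P_{\delta_n}$-name for
\[
\{j:\ \exists p\in P_\delta\ \ (p{\restriction}\delta_n\in G_{\delta_n}\text{ and }p\Vdash_{P_\delta}j\in\dot Z)\}.
\]
This set is infinite, since it contains $\dot Z[G]$ for any generic $G\subseteq P_\delta$ inducing $G_{\delta_n}$. Let $\mathcal Z_n$ capture $\dot Z^n$ for $P_{\delta_n}$ and let $\mathcal Z=\bigcup_n\mathcal Z_n$, a family of size less than $\theta$. Suppose $H$ hits all members of $\mathcal Z$ and $p\Vdash H\cap\dot Z\subseteq m$. Since $p$ has finite support, there is $n$ with $\operatorname{supp}(p)\subseteq\delta_n$. Take a generic $G_{\delta_n}$ containing $p{\restriction}\delta_n$. As $H$ hits $\dot Z^n[G_{\delta_n}]$, there are $j\in H$ with $j\ge m$ and $p'\in P_\delta$ with $p'{\restriction}\delta_n\in G_{\delta_n}$ and $p'\Vdash j\in\dot Z$.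 Let $r\in G_{\delta_n}$ extend $p{\restriction}\delta_n$ and $p'{\restriction}\delta_n$. Then $r\cup p'{\restriction}[\delta_n,\delta)$ extends $p'$, and it extends $p$ because $p$ is trivial from $\delta_n$ on. It forces $j\in H\cap\dot Z\subseteq m$, a contradiction.
\end{proof}

Goodness will be applied in the following form, which mentions no names.

\begin{lemma}\label{lem:capture}
Let $R$ be $\theta$-good in a model $M$, let $G\subseteq R$ be generic over $M$, and let $\langle Z_i:i<\mu\rangle\in M[G]$ be a sequence of infinite subsets of $\omega$ with $\mu<\theta$. Then there is $\mathcal Z\in M$, $\mathcal Z\subseteq[\omega]^\omega$, of size less than $\theta$ in $M$, such that every $H\in M$ that hits all members of $\mathcal Z$ hits every $Z_i$.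
\end{lemma}

\begin{proof}
A name for the sequence yields in $M$ a sequence of names $\dot Z_i$ for its terms and a condition $p\in G$ forcing all of them to be infinite subsets of $\omega$. By (F5), mixing with the canonical name of $\omega$, we may assume that every condition forces this. In $M$ choose $\mathcal Z_i$ capturing $\dot Z_i$ and let $\mathcal Z=\bigcup_{i<\mu}\mathcal Z_i$.
\end{proof}

\section{Tame filters}\label{sec:tame}

When is $\mathbb L(F)$ good? At a critical pair $(t,m)$, each $k$ in the positive set $Y_{t,m}$ comes with a number $e(k)\ge m$ favored by $t^\frown k$, and no single number is favored by positively many successors. A set $H$ can be forced to meet $\dot Z$ above $m$ below every condition through $t$ as soon as $e^{-1}[H]$ is positive. The next definition asks that this be guaranteed by hitting few sets.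

\begin{definition}
A filter $F$ is \emph{$\theta$-tame} if for every $Y\in F^+$ and every $e:Y\to\omega$ all of whose fibers $e^{-1}(j)$ are small, there is $\mathcal Z\subseteq[\omega]^\omega$ with $|\mathcal Z|<\theta$ such that $e^{-1}[H]\in F^+$ for every $H\subseteq\omega$ that hits all members of $\mathcal Z$.
\end{definition}

The filter $\mathrm{Fin}^*$ is $\theta$-tame: there $Y$ is infinite and $e$ is finite-to-one, so $\mathcal Z=\{e[Y]\}$ works. An ultrafilter is not $\omega_1$-tame: take $Y=\omega$, $e$ the identity, and the set $H$ of Example~\ref{ex:ultra}.

\begin{proposition}\label{prop:tamegood}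
If $F$ is $\theta$-tame, then $\mathbb L(F)$ is $\theta$-good.
\end{proposition}

\begin{proof}
Let $\dot Z$ be a name for an infinite subset of $\omega$, with $\Phi$ and critical pairs as in Section~\ref{sec:names}. For each critical pair $(t,m)$ choose $e_{t,m}:Y_{t,m}\to\omega$ with $m\le e_{t,m}(k)\in\Phi(t^\frown k)$. Its fibers are small: if $e_{t,m}^{-1}(j)$ were positive, then $j\ge m$, and $j\in\Phi(t)$ by Lemma~\ref{lem:favor}(b), contrary to $\Phi(t)\subseteq m$. Let $\mathcal Z_{t,m}$ be given by tameness. Let $\mathcal Z$ consist of all infinite sets $\Phi(s)$ and all members of the families $\mathcal Z_{t,m}$. There are countably many nodes and pairs, so $|\mathcal Z|<\theta$.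

Suppose $H$ hits all members of $\mathcal Z$ and $T$, with stem $s$, forces $H\cap\dot Z\subseteq m$. If $\Phi(s)$ is infinite, pick $j\ge m$ in $H\cap\Phi(s)$; some extension of $T$ forces $j\in\dot Z$, a contradiction. If $\Phi(s)$ is finite, increase $m$ so that $\Phi(s)\subseteq m$, and take $t\in T$, $t\supseteq s$, with $(t,m)$ critical by Lemma~\ref{lem:critical}. Since $e_{t,m}^{-1}[H]$ is positive, it contains some $k\in\operatorname{succ}_T(t)$. Then $j=e_{t,m}(k)$ lies in $H$, $j\ge m$, and $t^\frown k$ favors $j\in\dot Z$. So some extension of $T[t^\frown k]$ forces $j\in H\cap\dot Z$, a contradiction.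
\end{proof}

For $F=\operatorname{nwd}^*(\mathcal B)$ a family $\mathcal Z$ of size at most $|\mathcal B|$ always exists. Let $B$ be a witness for $Y$. For each $B'\subseteq B$ in $\mathcal B$ the set $Y\cap B'$ is positive, with witness $B'$, so it is not covered by finitely many fibers and $e[Y\cap B']$ is infinite. If $H$ hits all these images, then $B$ is a witness for $e^{-1}[H]$. This is useless for us, since the $\pi$-bases of interest have size at least $\theta$. In a countable Fr\'echet--Urysohn space one can do better by testing density at points rather than at open sets: there are only countably many points, and each is reached by a sequence. The difficulty is that a sequence from $Y$ converging to $y$ might lie inside one fiber of $e$, so that its image is finite. We avoid this by deleting more and more fibers along open sets that approach $y$.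

\begin{proposition}\label{prop:FUtame}
Let $(\omega,\tau)$ be a Fr\'echet--Urysohn space without isolated points. Then the filter dual to the ideal of nowhere dense sets is $\omega_1$-tame.
\end{proposition}

\begin{proof}
Let $Y$ be a set that is not nowhere dense and let $e:Y\to\omega$ have nowhere dense fibers. Let $W$ be the interior of $\operatorname{cl}Y$; it is nonempty, and every nonempty open subset of $W$ meets $Y$. Fix $y\in W$. We find an infinite set $S_y\subseteq Y$ converging to $y$ on which $e$ is finite-to-one.

Since $y$ is not isolated, $y\in\operatorname{cl}(W\setminus\{y\})$, so there are $x_n\in W\setminus\{y\}$ converging to $y$. Separating $x_n$ from $y$ by disjoint open sets, choose open $O_n$ with $x_n\in O_n\subseteq W$ and $y\notin\operatorname{cl}O_n$. Let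
\[
D_n=(Y\cap O_n)\setminus e^{-1}[\{0,\dots,n\}],\qquad D=\bigcup_nD_n .
\]
Each $D_n$ is dense in $O_n$: a nonempty open subset of $O_n$ contains a nonempty open set disjoint from the nowhere dense set $e^{-1}[\{0,\dots,n\}]$, and this smaller set meets $Y$. So $x_n\in\operatorname{cl}D$ for all $n$, and therefore $y\in\operatorname{cl}D$. Also $y\notin D$, since $y$ lies in no $O_n$. Let $S_y\subseteq D$ be an infinite set converging to $y$. Each $S_y\cap O_n$ is finite, because the complement of $\operatorname{cl}O_n$ is a neighborhood of $y$. If $z\in S_y$ and $e(z)=j$, then $z\in D_n$ for some $n$, and this forces $n<j$. So $S_y\cap e^{-1}(j)\subseteq\bigcup_{n<j}(S_y\cap O_n)$ is finite.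

Put $Z_y=e[S_y]$, an infinite set, and $\mathcal Z=\{Z_y:y\in W\}$, a countable family. If $H$ hits $Z_y$, then $e^{-1}[H]\cap S_y$ is infinite and converges to $y$, so $y\in\operatorname{cl}(e^{-1}[H])$. If $H$ hits all members of $\mathcal Z$, then $W\subseteq\operatorname{cl}(e^{-1}[H])$, and $e^{-1}[H]$ is not nowhere dense.
\end{proof}

\section{The iteration}\label{sec:iteration}

Assume the hypotheses of Theorem~\ref{thm:main} in $V$. For a family $\mathcal A\subseteq[\omega]^\omega$ whose finite subfamilies have infinite intersection, let $\mathbb P(\mathcal A)$ be the set of pairs $(a,\mathcal D)\in[\omega]^{<\omega}\times[\mathcal A]^{<\omega}$, ordered by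
\[
(a',\mathcal D')\le(a,\mathcal D)\iff a\subseteq a',\quad \mathcal D\subseteq\mathcal D',\quad a'\setminus a\subseteq\textstyle\bigcap\mathcal D,
\]
where $\bigcap\emptyset=\omega$. Conditions with the same first coordinate have a common extension, obtained by uniting the second coordinates, so $\mathbb P(\mathcal A)$ is $\sigma$-centered. Its size is at most $|\mathcal A|+\omega$. The union $P$ of the first coordinates of a generic filter is a pseudo-intersection of $\mathcal A$: it is infinite because $a$ can always be enlarged by a point of the infinite set $\bigcap\mathcal D$, and each $D\in\mathcal A$ can be added to $\mathcal D$, after which $(a,\mathcal D)$ forces $P\setminus a\subseteq D$.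

Call an ordinal $\beta=\delta+n$, with $\delta$ zero or a limit and $n<\omega$, \emph{even} or \emph{odd} according to $n$. Fix $g:\kappa\to\kappa\times\kappa$ such that every pair is $g(\beta)$ for $\kappa$ many even and $\kappa$ many odd $\beta$. We define an FS iteration $\langle P_\beta,\dot Q_\beta:\beta<\kappa\rangle$ by recursion, writing $M_\beta=V[G_\beta]$ and maintaining that
\begin{equation}\label{eq:ind}
P_\beta\text{ is ccc and has a dense subset of size at most }\kappa .
\end{equation}

\emph{Bookkeeping.} Suppose $P_\alpha$ satisfies \eqref{eq:ind}. By (F2) there are at most $\kappa^\omega=\kappa$ nice $P_\alpha$-names for subsets of $\omega$, so $P_\alpha$ forces $\mathfrak c\le\kappa$. Since $\kappa^{<\kappa}=\kappa$, the sequences of length less than $\kappa$ of such names can be listed as $\langle\sigma^\alpha_\xi:\xi<\kappa\rangle$, and every sequence of length less than $\kappa$ of subsets of $\omega$ in $M_\alpha$ is the evaluation of some $\sigma^\alpha_\xi$. At stage $\beta$ with $g(\beta)=(\alpha,\xi)$, let $\mathcal A_\beta\in M_\beta$ be the range of the evaluation of $\sigma^\alpha_\xi$ if $\alpha\le\beta$, and $\mathcal A_\beta=\emptyset$ otherwise. Thus every family of fewer than $\kappa$ subsets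 of $\omega$ in $M_\alpha$ equals $\mathcal A_\beta$ for some even and for some odd $\beta\ge\alpha$.

\emph{The iterands.} Work in $M_\beta$.
\begin{itemize}
\item \emph{$\beta$ odd.} If $|\mathcal A_\beta|<\theta$ and all finite subfamilies of $\mathcal A_\beta$ have infinite intersection, let $Q_\beta=\mathbb P(\mathcal A_\beta)$. Otherwise let $Q_\beta$ be trivial.
\item \emph{$\beta$ even.} If $\mathcal A_\beta$ is a nonempty family of nonempty sets, $\operatorname{nwd}(\mathcal A_\beta)$ contains all finite sets, and $\operatorname{nwd}^*(\mathcal A_\beta)$ is $\theta$-tame in $M_\beta$, let $F_\beta=\operatorname{nwd}^*(\mathcal A_\beta)$. Otherwise let $F_\beta=\mathrm{Fin}^*$. Let $Q_\beta=\mathbb L(F_\beta)$.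
\end{itemize}
Every iterand is $\sigma$-centered. It is $\theta$-good in $M_\beta$: at odd stages it has size less than $\theta$ and Lemma~\ref{lem:small} applies, and at even stages $F_\beta$ is $\theta$-tame and Proposition~\ref{prop:tamegood} applies.

\emph{Preservation of \eqref{eq:ind}.} The ccc follows from (F1). In $M_\beta$ we have $|Q_\beta|\le\kappa$, so we may replace $Q_\beta$ by an equivalent preorder with underlying set $\kappa$. Then the conditions $p\in P_\beta$ all of whose nontrivial coordinates are canonical names of ordinals form a set of size at most $\kappa$. This set is dense, by induction on $\beta\le\kappa$: given $p$ with largest nontrivial coordinate $\gamma$, extend $p{\restriction}\gamma$ to a condition of this form that decides $p(\gamma)$ to be some ordinal, and append that ordinal.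

So \eqref{eq:ind} holds for all $\beta\le\kappa$, cardinals and cofinalities are preserved, and $P_\kappa$ forces $\mathfrak c\le\kappa$. Fix a generic $G\subseteq P_\kappa$. Two properties of the chain of models $M_\alpha$ carry the rest of the proof.

\begin{lemma}\label{lem:chain}
\begin{itemize}
\item[(a)] Every sequence of length less than $\kappa$ of subsets of $\omega$ in $M_\kappa$ belongs to $M_\alpha$ for some $\alpha<\kappa$.
\item[(b)] For $\alpha<\kappa$, $M_\kappa$ is a generic extension of $M_\alpha$ by a poset that is $\theta$-good in $M_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is (F2), as $\kappa$ is regular and uncountable. Part (b) follows from (F4) and Proposition~\ref{prop:iter} applied in $M_\alpha$.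
\end{proof}

\begin{proposition}\label{prop:easy}
In $M_\kappa$, $\mathfrak b=\mathfrak c=\kappa$ and $\mathfrak p\ge\theta$. The spectrum contains $\kappa$ and every uncountable cardinal below $\theta$, and it contains no cardinal above $\kappa$.
\end{proposition}

\begin{proof}
Fewer than $\kappa$ functions in $\omega^\omega$ lie together in some $M_\alpha$, and by Lemma~\ref{lem:laver}(b) the generic branch added at any even stage $\beta\ge\alpha$ dominates them. So $\kappa\le\mathfrak b\le\mathfrak c\le\kappa$. A family of size less than $\theta\le\kappa$ whose finite subfamilies have infinite intersection lies in some $M_\alpha$, equals $\mathcal A_\beta$ for an odd $\beta\ge\alpha$, and receives a pseudo-intersection there. So $\mathfrak p\ge\theta$.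

Let $\omega_1\le\lambda<\theta$. Since $\lambda\le\mathfrak c$, the product $2^\lambda$ has a countable dense subset: identify $\lambda$ with a subset of the Cantor set and take the traces on it of the characteristic functions of the countably many clopen sets. By (K1), $\lambda$ is in the spectrum. By (K2) some countable Fr\'echet--Urysohn space has $\pi$-weight at least $\mathfrak b=\kappa$, and every countable space has $\pi$-weight at most $\mathfrak c=\kappa$.
\end{proof}

\section{No $\pi$-weight in $[\theta,\kappa)$}\label{sec:gap}

Theorem~\ref{thm:main} follows from Proposition~\ref{prop:easy} and the next statement.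

\begin{proposition}\label{prop:gap}
In $M_\kappa$, no countable Fr\'echet--Urysohn space has $\pi$-weight in $[\theta,\kappa)$.
\end{proposition}

\begin{proof}
Suppose $X\in M_\kappa$ is such a space. All topological notions below are computed in $M_\kappa$.

\medskip
\emph{Step 1: a point of large $\pi$-character in a space without isolated points.}
If $\pi\chi(x)<\theta$ for all $x\in X$, the union of countably many local $\pi$-bases, one for each point, is a $\pi$-base of size less than $\theta$, which is impossible. Fix $x$ with $\pi\chi(x)\ge\theta$. Let $I$ be the set of isolated points. If $x\in\operatorname{cl}I$, then $\{\{y\}:y\in I\}$ is a countable local $\pi$-base at $x$; so $x$ belongs to the open subspace $X'=X\setminus\operatorname{cl}I$. Regularity, the Hausdorff property and the Fr\'echet--Urysohn property pass to subspaces. Because $X'$ is open, it has no isolated points, the members of a $\pi$-base of $X$ contained in $X'$ form a $\pi$-base of $X'$, and a local $\pi$-base at $x$ in $X'$ is one in $X$. So $X'$ has $\pi$-weight less than $\kappa$, and $\pi\chi(x)\ge\theta$ in $X'$. Being nonempty, Hausdorff and without isolated points, $X'$ is infinite, and we identify it with $(\omega,\tau)$. Let $\mathcal B=\{B_\xi:\xi<\lambda\}$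 be a $\pi$-base of $\tau$ of least size $\lambda$. A $\pi$-base is a local $\pi$-base at every point, so $\theta\le\pi\chi(x)\le\lambda<\kappa$. By Lemma~\ref{lem:nwd}(c), $\operatorname{nwd}(\mathcal B)$ is in $M_\kappa$ the ideal of $\tau$-nowhere dense sets and contains all finite sets.

\medskip
\emph{Step 2: choosing the neighborhoods in advance.}
At the end of the proof we shall meet a subfamily of $\mathcal B$ of size less than $\theta$ and need a neighborhood of $x$ as in Lemma~\ref{lem:dodge}(a) that already lies in the model over which the dense set is added. We cannot predict the subfamily, and there may be too many subfamilies to prepare for each one. But a neighborhood that works for a subfamily works for all smaller ones, so it suffices to prepare for a cofinal set of them.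

By hypothesis there is $\mathcal C\in V$ with $|\mathcal C|<\kappa$ that is cofinal in $([\lambda]^{<\theta})^V$. By (F3), every subset of $\lambda$ of size less than $\theta$ in $M_\kappa$ is contained in a member of $\mathcal C$. For each $\Gamma\in\mathcal C$, Lemma~\ref{lem:dodge}(a) gives $U_\Gamma\in\tau$ with
\[
x\in U_\Gamma\qquad\text{and}\qquad B_\xi\not\subseteq\operatorname{cl}U_\Gamma\ \text{ for all }\xi\in\Gamma .
\]
By Lemma~\ref{lem:chain}(a) there is $\alpha<\kappa$ such that $\langle B_\xi:\xi<\lambda\rangle$ and $\langle U_\Gamma:\Gamma\in\mathcal C\rangle$ belong to $M_\alpha$. Fix an even $\beta\ge\alpha$ with $\mathcal A_\beta=\mathcal B$, and let $F$ be the filter $\operatorname{nwd}^*(\mathcal B)$ computed in $M_\beta$. By Lemma~\ref{lem:nwd}(b) it is defined, and a set in $M_\beta$ is $F$-small exactly when it is $\tau$-nowhere dense in $M_\kappa$.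

\medskip
\emph{Step 3: $F$ is $\theta$-tame in $M_\beta$, so $Q_\beta=\mathbb L(F)$.}
The topology $\tau$ is not available in $M_\beta$, so we apply Proposition~\ref{prop:FUtame} in $M_\kappa$ and pull its conclusion back along the good tail. Let $Y,e\in M_\beta$, where $Y\in F^+$ and $e:Y\to\omega$ has $F$-small fibers. In $M_\kappa$ the set $Y$ is not nowhere dense and the fibers of $e$ are nowhere dense. So there are infinite sets $Z_n$, $n<\omega$, in $M_\kappa$ such that $e^{-1}[H]$ is not nowhere dense whenever $H$ hits all $Z_n$. By Lemmas~\ref{lem:chain}(b) and~\ref{lem:capture} there is $\mathcal Z\in M_\beta$ of size less than $\theta$ such that every $H\in M_\beta$ hitting all members of $\mathcal Z$ hits all $Z_n$. For such $H$ the set $e^{-1}[H]$ belongs to $M_\beta$ and is not nowhere dense, so $e^{-1}[H]\in F^+$. Thus $\mathcal Z$ witnesses tameness for $Y$ and $e$ in $M_\beta$.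

\medskip
\emph{Step 4: a convergent sequence and its pullbacks.}
Let $A\in M_{\beta+1}$ be the generic set added by $Q_\beta=\mathbb L(F)$. Each $B\in\mathcal B$ is $F$-positive by Lemma~\ref{lem:nwd}(a), so $A$ meets it by Lemma~\ref{lem:laver}(c). Hence $A$ is $\tau$-dense. For every open $O\ni x$ the set $O\setminus\{x\}$ is open and nonempty, so $x\in\operatorname{cl}(A\setminus\{x\})$. By the Fr\'echet--Urysohn property, now used for the second time, there is in $M_\kappa$ an infinite $S\subseteq A\setminus\{x\}$ converging to $x$. We replace $S$ by successively earlier objects, each of size less than $\theta$: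
\[
S\in M_\kappa\ \longrightarrow\ \mathcal Z\in M_{\beta+1}\ \longrightarrow\ \mathcal Y\in M_\beta\ \longrightarrow\ \Gamma\in\mathcal C .
\]

By Lemmas~\ref{lem:chain}(b) and~\ref{lem:capture} there is $\mathcal Z\in M_{\beta+1}$, $\mathcal Z\subseteq[\omega]^\omega$, $|\mathcal Z|<\theta$, such that every $H\in M_{\beta+1}$ hitting all members of $\mathcal Z$ hits $S$. In $M_{\beta+1}$ let $\langle Z_i:i<\mu\rangle$, with $\mu<\theta$, list the infinite sets of the form $Z\cap A$ with $Z\in\mathcal Z$.

In $M_\beta$ take a sequence $\langle\dot Z_i:i<\mu\rangle$ of $\mathbb L(F)$-names for the $Z_i$. By (F5), mixing with the name of $A$, we may assume that each is forced to be an infinite subset of $A$. Let $\mathcal Y_i\subseteq F^+$ be the countable family given by Proposition~\ref{prop:control} for $\dot Z_i$ in $M_\beta$, and let $\mathcal Y=\bigcup_{i<\mu}\mathcal Y_i$, so that $|\mathcal Y|<\theta$.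

For each $Y\in\mathcal Y$ choose $\xi_Y<\lambda$ such that $B_{\xi_Y}$ is a witness for $Y$. Take $\Gamma\in\mathcal C$ containing all $\xi_Y$, and let $U=U_\Gamma$. By the choice of $\alpha$, $U\in M_\beta$.

\medskip
\emph{Step 5: $S$ does not converge to $x$.}
We go back up the chain. For $Y\in\mathcal Y$ we have $B_{\xi_Y}\not\subseteq\operatorname{cl}U$, so $Y\setminus U\notin\operatorname{nwd}(\mathcal B)$ by Lemma~\ref{lem:dodge}(b). Since $Y\setminus U\in M_\beta$, this says $Y\setminus U\in F^+$. By Proposition~\ref{prop:control} in $M_\beta$, the set $Z_i\setminus U$ is infinite for every $i<\mu$.

Let $H=\omega\setminus(A\cap U)\in M_{\beta+1}$. It hits every $Z\in\mathcal Z$. If $Z\cap A$ is finite, then $Z\setminus A$ is an infinite subset of $Z\cap H$. If $Z\cap A$ is infinite, it equals some $Z_i$, and $Z_i\setminus U$ is an infinite subset of $Z\cap H$. Therefore $H$ hits $S$. As $S\subseteq A$, we have $H\cap S=S\setminus U$, so $S\setminus U$ is infinite. But $U$ is a $\tau$-neighborhood of $x$ and $S$ converges to $x$, a contradiction.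
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The argument stops at both ends of the interval $[\theta,\kappa)$, as it must by Proposition~\ref{prop:easy}. If the $\pi$-weight $\lambda$ is less than $\theta$, the witnesses $B_{\xi_Y}$ of Step~4 may exhaust $\mathcal B$, and every open neighborhood of $x$ contains one of them. If the $\pi$-weight is $\kappa$, Lemma~\ref{lem:chain}(a) does not place a $\pi$-base in an intermediate model, and the bookkeeping, which lists families of size less than $\kappa$, never presents one. In the case $\theta=\omega_2$, $\kappa=\omega_3$ of Corollary~\ref{cor:main} one has $\lambda=\omega_2$, the family $\mathcal C$ can be taken to be $\omega_2$ itself, and $U_\gamma$ is simply a neighborhood of $x$ whose closure contains none of the first $\gamma$ members of $\mathcal B$.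
\end{remark}

\begin{remark}
In $M_\kappa$ one has $\mathfrak p=\theta$. If $\theta=\kappa$ this follows from $\theta\le\mathfrak p\le\mathfrak c$, and the spectrum is the whole interval $[\aleph_1,\mathfrak c]$. If $\theta<\kappa$, then $\mathfrak p>\theta$ would put $\theta$ into the spectrum by (K1), contrary to Proposition~\ref{prop:gap}. So the spectrum in Theorem~\ref{thm:main} is the smallest one that (K1) and (K2) allow when $\mathfrak p=\theta$ and $\mathfrak b=\mathfrak c=\kappa$. For $\theta=\omega_1<\kappa$ it is $\{\mathfrak c\}$, as in (K3), and it has a gap in the sense of the question exactly when $\omega_1<\theta<\kappa$.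
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dow}
Alan Dow, \emph{Some results on the $\pi$-weight of countable Fr\'echet-Urysohn spaces}, arXiv:2512.09614 (2025).

\end{thebibliography}
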